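\title{Acyclic separators in sparse strongly connected digraphs}

\begin{abstract}
An acyclic separator of a strongly connected digraph is a set of vertices that induces no directed cycle and whose deletion destroys strong connectivity. We prove that a strongly connected digraph with $n\ge 3$ vertices and no acyclic separator has at least $3n-3$ arcs, and that equality holds only for the digraph obtained from a directed cycle of length $n-1$ by adding one vertex joined to the cycle by all possible arcs. The proof is an induction that identifies two vertices not joined in both directions; when no identification removes three arcs, a degree count played against its mirror image gives the bound.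
\end{abstract}

\section{Introduction}

All digraphs in this paper are finite, without loops and without parallel arcs. Two vertices $x,y$ may be joined by both arcs $xy$ and $yx$; they then form a \emph{digon}, and we write $x\leftrightarrow y$. A digon is a directed cycle of length~$2$. A digraph is \emph{strong} (strongly connected) if it has at least one vertex and contains a directed path from $x$ to $y$ for every ordered pair $(x,y)$ of vertices. A set $S$ of vertices of $D$ is \emph{cyclic} if the induced subdigraph $D[S]$ contains a directed cycle, and \emph{acyclic} otherwise. A \emph{separator} of a strong digraph $D$ is a set $S\subseteq V(D)$ such that $D-S$ has at least one vertex and is not strong; an \emph{acyclic separator} is a separator that is an acyclic set.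

We call a digraph \emph{good} if it is strong, has at least three vertices and has no acyclic separator. The whole vertex set of a strong digraph with at least two vertices is cyclic, so a digraph $D$ with at least three vertices is good if and only if
\[
  D-S \text{ is strong for every acyclic set } S\subseteq V(D),
\]
the case $S=\emptyset$ included. For orientation: if $D$ arises from an undirected graph $G$ by replacing every edge by a digon, then the acyclic sets of $D$ are the independent sets of $G$, and an acyclic separator of $D$ is an independent vertex cut of~$G$.

A sparse digraph ought to have an acyclic separator. If some vertex other than $v$ is not an out-neighbor of $v$, then deleting all out-neighbors of $v$ cuts $v$ off from that vertex, so in a good digraph the out-neighbors of $v$ must carry a directed cycle. How many arcs does this force? A cyclic set has at least two vertices, which gives $2n$ arcs on $n$ vertices. If $D$ has no digon, a cyclic set has at least three vertices, and no vertex sends arcs to all others (it would have no in-neighbor); so a good digraph without digons has at least $3n$ arcs. With digons one can go slightly below $3n$. For $n\ge3$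 let $\vec C_n^*$ consist of a directed cycle of length $n-1$, the \emph{rim}, and one further vertex $u$, the \emph{hub}, that forms a digon with every rim vertex (Figure~\ref{fig:examples}, left). It has $2(n-1)+(n-1)=3n-3$ arcs, and it is good: an acyclic set $S$ containing $u$ equals $\{u\}$ and leaves the rim, while an acyclic set avoiding $u$ leaves a digraph in which every other vertex forms a digon with $u$.

So the minimum number of arcs of a good digraph lies between $2n$ and $3n-3$. Hartel and Rautenbach~\cite{HR} posed the problem of whether the upper value is the truth: does every strong digraph with $n\ge 3$ vertices and no acyclic separator have at least $3n-3$ arcs? The answer is yes, and $\vec C_n^*$ is the only extremal digraph.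

\begin{theorem}\label{thm:main}
Let $D$ be a strongly connected digraph with $n\ge3$ vertices and $m$ arcs that has no acyclic separator. Then
\begin{enumerate}
\item[(a)] $m\ge 3n-3$;
\item[(b)] $m=3n-3$ if and only if $D\cong\vec C_n^*$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:range}
Every strongly connected digraph with $n\ge3$ vertices and $m\le 3n-3$ arcs other than $\vec C_n^*$ has an acyclic separator. This is best possible for every $n\ge 4$: a strongly connected digraph with $n$ vertices, $m$ arcs and no acyclic separator exists if and only if $3n-3\le m\le n(n-1)$.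
\end{corollary}

The proof of (a) has three ingredients. Identifying two vertices that do not form a digon keeps a digraph good, so induction applies as soon as some identification removes at least three arcs (Section~\ref{sec:identify}). A vertex, or a suitably dense set of vertices, that sends arcs to all remaining vertices or receives arcs from all of them gives the bound by a direct count (Sections~\ref{sec:basic} and~\ref{sec:clusters}). In the remaining case we prove the stronger bound $m\ge 3n$ (Section~\ref{sec:count}). Since the last case has slack, the proof of (b) in Section~\ref{sec:extremal} only has to trace equality through the first two.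

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth, every node/.style={circle,draw,inner sep=1pt,minimum size=5mm}]
\node (u) at (0,0) {$u$};
\node (r1) at (-1,1) {}; \node (r2) at (1,1) {};
\node (r3) at (1,-1) {}; \node (r4) at (-1,-1) {};
\draw[<->] (u)--(r1); \draw[<->] (u)--(r2); \draw[<->] (u)--(r3); \draw[<->] (u)--(r4);
\draw[->] (r1)--(r2); \draw[->] (r2)--(r3); \draw[->] (r3)--(r4); \draw[->] (r4)--(r1);
\node (a) at (3,-0.7) {$a$}; \node (b) at (3.8,0.7) {$b$}; \node (c) at (4.6,-0.7) {$c$};
\node (d) at (5.4,0.7) {$d$}; \node (e) at (6.2,-0.7) {$e$};
\node (f) at (7,0.7) {$f$}; \node (g) at (7.8,-0.7) {$g$};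
\draw[<->] (a)--(b); \draw[<->] (b)--(c); \draw[<->] (a)--(c);
\draw[<->] (c)--(d); \draw[<->] (d)--(e); \draw[<->] (c)--(e);
\draw[<->] (e)--(f); \draw[<->] (f)--(g); \draw[<->] (e)--(g);
\end{tikzpicture}
\caption{Two strong digraphs with $n$ vertices and $3n-3$ arcs; a double-headed line is a pair of opposite arcs. Left: $\vec C_5^*$, which has no acyclic separator. Right: a chain of three triangles, in which every out- and in-neighborhood contains a directed cycle, but $\{c\}$ is an acyclic separator.}
\label{fig:examples}
\end{figure}

\section{Neighborhoods and dominating sets}\label{sec:basic}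

Let $D$ be a digraph with vertex set $V$, with $n$ vertices and $m$ arcs. We write $x\to y$ if $xy$ is an arc, $N^+(v)$ and $N^-(v)$ for the sets of out- and in-neighbors of $v$, and $d^+(v)$, $d^-(v)$ for their sizes. For $X\subseteq V$, let $N^+(X)$ be the set of vertices outside $X$ with an in-neighbor in $X$, let $N^-(X)$ be the set of vertices outside $X$ with an out-neighbor in $X$, and let $e(X)$ be the number of arcs of $D[X]$. A nonempty set $X$ is \emph{out-dominating} if $X\cup N^+(X)=V$, \emph{in-dominating} if $X\cup N^-(X)=V$, and \emph{dominating} if it is out-dominating or in-dominating. A vertex $v$ has one of these properties if $\{v\}$ has it.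

Reversing all arcs preserves strong connectivity and acyclic sets. Hence the reverse of a good digraph is good, and every statement about good digraphs has a mirror image in which ``out'' and ``in'' are exchanged. The digraph $\vec C_n^*$ is isomorphic to its reverse. We also use that a strong digraph with at least two vertices and all outdegrees equal to $1$ is a directed cycle: it contains a directed cycle, no arc leaves that cycle, so the cycle passes through all vertices.

The next lemma is the form in which the absence of acyclic separators is mostly used.

\begin{lemma}\label{lem:cut}
Let $D$ be good.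
\begin{enumerate}
\item[(i)] If $V$ is the disjoint union of $S$, $A$, $B$ with $A,B\neq\emptyset$ and there is no arc from $A$ to $B$, then $S$ is cyclic.
\item[(ii)] If $A\ne\emptyset$ is not out-dominating, then $N^+(A)$ is cyclic. If $A\neq\emptyset$ is not in-dominating, then $N^-(A)$ is cyclic.
\item[(iii)] Every vertex $v$ has $d^+(v)\ge2$ and $d^-(v)\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) In $D-S$ no directed path leads from $A$ to $B$, so $S$ is a separator and cannot be acyclic.
(ii) Apply (i) with $S=N^+(A)$ and $B=V\setminus(A\cup S)$; the second statement is the mirror image.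
(iii) If $v$ is out-dominating, then $d^+(v)=n-1\ge2$. Otherwise $N^+(v)$ is cyclic by (ii) and has at least two vertices. The bound on $d^-(v)$ is the mirror image.
\end{proof}

Part (ii) says nothing about dominating sets. For these a count is available: each vertex outside an out-dominating set accounts for three arcs, one that dominates it and two that leave it.

\begin{lemma}\label{lem:dom}
Let $D$ be good and let $Q\subseteq V$ be dominating. Then $m\ge e(Q)+3(n-|Q|)$; in particular, $m\ge 3n-3$ if $e(Q)\ge3|Q|-3$. If $Q$ is out-dominating and $m=e(Q)+3(n-|Q|)$, then every vertex outside $Q$ has outdegree $2$ and exactly one in-neighbor in $Q$.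
\end{lemma}

\begin{proof}
By reversal let $Q$ be out-dominating. Sort the arcs by their tails. The arcs with tail in $Q$ are the $e(Q)$ arcs inside $Q$ and at least one arc to each vertex outside $Q$. Each vertex outside $Q$ is the tail of at least two arcs by Lemma~\ref{lem:cut}(iii). Adding up gives the inequality, and equality forces equality in each estimate.
\end{proof}

A single vertex satisfies $e(Q)=0=3|Q|-3$, so a good digraph with a dominating vertex has at least $3n-3$ arcs.

\section{Identifying two vertices}\label{sec:identify}

We first settle the smallest cases by hand. The case $n=4$ shows where the induction comes from.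

\begin{lemma}\label{lem:small}
Theorem~\ref{thm:main} holds for $n=3$ and for $n=4$.
\end{lemma}

\begin{proof}
We have seen that $\vec C_n^*$ is good with $3n-3$ arcs. Let $D$ be good. A strong digraph on two vertices is a digon. If $n=3$, then $D-v$ is strong for each $v$, so all three pairs are digons, $m=6$ and $D=\vec C_3^*$.

Let $n=4$. If all pairs are digons, then $m=12>9$. Otherwise let $\{x,y\}$ be a pair that is not a digon, let $\varepsilon\in\{0,1\}$ be the number of arcs between $x$ and $y$, and let $a,b$ be the other two vertices. As $\{x,y\}$ is acyclic, $a\leftrightarrow b$. The number of arcs incident with $x$ or $y$ is $d^+(x)+d^-(x)+d^+(y)+d^-(y)-\varepsilon\ge 8-\varepsilon$, so $m\ge 2+8-\varepsilon\ge9$.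

If $m=9$, then $\varepsilon=1$, say $x\to y$, and the four degrees equal $2$. So $x$ is not out-dominating and $y$ is not in-dominating. Write $N^+(x)=\{y,h\}$ with $h\in\{a,b\}$. This set is cyclic, so $y\leftrightarrow h$. Then $N^-(y)=\{x,h\}$ is cyclic as well, so $x\leftrightarrow h$. Thus $h$ forms digons with the other three vertices, and $D-h$ is strong with $9-6=3$ arcs on three vertices. Its outdegrees are all $1$, so it is a directed cycle, and $D\cong \vec C_4^*$.
\end{proof}

Read the case $n=4$ as follows. Merge $x$ and $y$ into one vertex $z$. At most four arcs join $z$ to $\{a,b\}$, so of the at least $8-\varepsilon$ arcs at $x$ or $y$, at least $4-\varepsilon\ge3$ disappear. If the merged digraph is again good, it has $6$ arcs, and $m\ge 6+3$. This is an induction step, and the merged digraph is indeed always good.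

For distinct vertices $x,y$ that do not form a digon, let $D/\{x,y\}$ be obtained from $D$ by identifying $x$ and $y$ to a new vertex $z$, deleting a loop if one arises and keeping one copy of parallel arcs. The arcs that disappear are the arc between $x$ and $y$, if there is one, one arc for each common out-neighbor and one arc for each common in-neighbor. So $D/\{x,y\}$ has $m-\ell(x,y)$ arcs, where the \emph{loss} is
\[
  \ell(x,y)=\varepsilon(x,y)+|N^+(x)\cap N^+(y)|+|N^-(x)\cap N^-(y)|
\]
and $\varepsilon(x,y)\in\{0,1\}$ is the number of arcs between $x$ and $y$.

\begin{lemma}\label{lem:identify}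
Let $D$ be good with $n\ge 4$ and let $x\neq y$ not form a digon. Then $D'=D/\{x,y\}$ is good.
\end{lemma}

\begin{proof}
The digraph $D'$ has $n-1\ge3$ vertices. Let $S$ be an acyclic set of $D'$, and let $S^*=S$ if $z\notin S$ and $S^*=(S\setminus\{z\})\cup\{x,y\}$ if $z\in S$. We must show that $D'-S$ is strong.

First, $S^*$ is acyclic in $D$. Suppose that $Z$ is a directed cycle in $D[S^*]$. If $Z$ contains at most one of $x,y$, then its image is a directed cycle in $D'[S]$. If $Z$ contains both, then $Z$ has length at least $3$ because $x,y$ do not form a digon. So one of the two paths into which $x$ and $y$ divide $Z$ has length at least $2$, and its image is a directed cycle through $z$ in $D'[S]$. Both cases contradict the choice of $S$.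

Hence $D-S^*$ is strong. If $z\in S$, then $D'-S=D-S^*$. If $z\notin S$, then $D'-S$ arises from $D-S^*$ by identifying $x$ and $y$, which turns directed paths into directed walks and so preserves strong connectivity.
\end{proof}

\begin{example}\label{ex:rim}
Let $n\ge4$ and let $r\to r'$ be consecutive rim vertices of $\vec C_n^*$. The hub is their only common out-neighbor and their only common in-neighbor, so $\ell(r,r')=3$, and the identification gives $\vec C_{n-1}^*$. In contrast, identifying the hub with a rim vertex, with which it forms a digon, yields a vertex $z$ whose deletion leaves a directed path on $n-2\ge2$ vertices; so $\{z\}$ is an acyclic separator, and Lemma~\ref{lem:identify} fails for digons.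
\end{example}

An identification of loss at least $3$ lowers $n$ by $1$ and $m$ by at least $3$, which is what the induction needs. It remains to understand the digraphs without such a pair. Call a digraph \emph{irreducible} if $\ell(x,y)\le2$ for all distinct vertices $x,y$ that do not form a digon.

\section{Triangles and clusters}\label{sec:clusters}

A \emph{triangle} is a set of three vertices that pairwise form digons; a directed cycle of length $3$ alone is not a triangle. In irreducible digraphs triangles arise from less.

\begin{lemma}\label{lem:close}
Let $D$ be irreducible. If $x\leftrightarrow a\leftrightarrow y$ with $x\ne y$ and there is an arc between $x$ and $y$, then $\{x,a,y\}$ is a triangle.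
\end{lemma}

\begin{proof}
If $x,y$ did not form a digon, then $\ell(x,y)\ge 3$: the pair is adjacent, and $a$ is both a common out-neighbor and a common in-neighbor.
\end{proof}

Our aim for irreducible digraphs is average outdegree at least $3$. Triangles are the obstacle to a vertex-by-vertex argument. The chain of triangles in Figure~\ref{fig:examples} has no dominating vertex, all its out- and in-neighborhoods are cyclic, and it is irreducible, since two nonadjacent vertices have at most one common neighbor and so have loss at most $2$. Yet it has only $18=3\cdot 7-3$ arcs. Thus Lemma~\ref{lem:cut} has to be applied to sets larger than single vertices, and the sets to use are the connected unions of triangles.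

Let $H$ be the undirected graph on $V$ whose edges are the digons contained in triangles. A \emph{cluster} is the vertex set of a component of $H$ with at least two vertices. Clusters are pairwise disjoint, and every triangle lies in a cluster because its three digons are edges of $H$. A vertex is \emph{free} if it lies in no cluster, equivalently, in no triangle.

\begin{lemma}\label{lem:cluster}
Every cluster $Q$ satisfies $|Q|\ge3$ and $e(Q)\ge 3|Q|-3$. If $|Q|\ge4$ and $e(Q)=3|Q|-3$, then $D[Q]-x$ is not strong for some $x\in Q$.
\end{lemma}

\begin{proof}
We grow a set $U\subseteq Q$ with $e(U)\ge 3|U|-3$. An edge of $H$ inside $Q$ lies in a triangle, which is contained in $Q$; let $U$ be this triangle, so $e(U)=6=3\cdot3-3$. While $U\ne Q$, some edge of $H$ joins $U$ to $Q\setminus U$. It lies in a triangle $T\subseteq Q$ that meets $U$ and is not contained in $U$; replace $U$ by $U\cup T$. If $|T\setminus U|=2$, all six arcs of $T$ are new, and $6=3\cdot 2$. If $|T\setminus U|=1$, four arcs of $T$ are new, and $4>3\cdot 1$. So the inequality persists until $U=Q$.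

Let $|Q|\geq4$ and $e(Q)=3|Q|-3$. Then there is a last step, from $U$ to $Q=U\cup T$, and it adds at most $3|T\setminus U|$ arcs since $e(U)\ge 3|U|-3$. This excludes $|T\setminus U|=1$. So $T\cap U=\{x\}$ and the six arcs of $T$ are the only new arcs. No arc joins the nonempty sets $U\setminus\{x\}$ and $T\setminus\{x\}$, which partition $Q\setminus\{x\}$.
\end{proof}

By Lemmas~\ref{lem:dom} and~\ref{lem:cluster}, a good digraph with a dominating cluster has at least $3n-3$ arcs.

\section{Irreducible digraphs without domination have \texorpdfstring{$3n$}{3n} arcs}\label{sec:count}

\begin{proposition}\label{prop:key}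
Let $D$ be a good irreducible digraph in which no vertex and no cluster is dominating. Then $m\ge 3n$.
\end{proposition}

Throughout this section $D$ satisfies these hypotheses. Since no vertex is dominating, all sets $N^+(v)$ and $N^-(v)$ are cyclic by Lemma~\ref{lem:cut}(ii). Let
\[
  L^-=\{v \text{ free}: d^-(v)=2\},\qquad L^+=\{v\text{ free}: d^+(v)=2\}.
\]

We bound $m-3n=\sum_v(d^+(v)-3)$ from below. A cluster will be seen to contribute a nonnegative amount, so only the vertices of $L^+$ do harm, each contributing $-1$. We do not compensate them directly. Instead we show that the vertices of small \emph{in}degree create a surplus of \emph{out}degree: every arc entering $L^-$ is worth at least $\frac12$ to its tail, or to the cluster of its tail. This gives $m-3n\ge|L^-|-|L^+|$, and the mirror image of this inequality has the opposite right-hand side.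

The reason for the surplus is that a vertex of $L^-$ is entered only from the two ends of a digon and lies in no digon itself, so it is of little use for the cycles that out-neighborhoods must contain.

\begin{lemma}\label{lem:low}
If $v\in L^-$, then $N^-(v)=\{c,d\}$ with $c\leftrightarrow d$, and $v$ lies in no digon. In particular $c,d\notin L^-$.
\end{lemma}

\begin{proof}
The set $N^-(v)$ is cyclic with two elements, so it is a digon $\{c,d\}$. If $v$ lies in a digon, the other vertex is an in-neighbor of $v$, say $c$. Then $v\leftrightarrow c\leftrightarrow d$ and $d\to v$, so $\{v,c,d\}$ is a triangle by Lemma~\ref{lem:close}, although $v$ is free. The last statement holds because $c$ and $d$ lie in a digon.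
\end{proof}

\begin{lemma}\label{lem:free}
If a free vertex $c$ has exactly $j\ge1$ out-neighbors in $L^-$, then $d^+(c)\ge j+3$.
\end{lemma}

\begin{proof}
We must find three out-neighbors of $c$ outside $L^-$. Let $Z$ be a directed cycle in $D[N^+(c)]$.

First, $Z$ avoids $L^-$. Suppose that $v\in L^-$ lies on $Z$; write $N^-(v)=\{c,d\}$ with $c\leftrightarrow d$, and let $w$ be the successor of $v$ on $Z$. The pair $c,v$ is not a digon by Lemma~\ref{lem:low}. It is joined by the arc $cv$, it has the common in-neighbor $d$, and it has the common out-neighbor $w$, as $w\in N^+(c)$. So $\ell(c,v)\ge 3$, contrary to irreducibility.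

Now fix any $v\in N^+(c)\cap L^-$ and write $N^-(v)=\{c,d\}$. By Lemma~\ref{lem:low}, $c\leftrightarrow d$ and $d\notin L^-$. So $V(Z)\cup\{d\}\subseteq N^+(c)\setminus L^-$, and we are done if this set has three elements. Otherwise $Z$ is a digon $\{d,w\}$. Then $c\leftrightarrow d\leftrightarrow w$ and $c\to w$, so $\{c,d,w\}$ is a triangle by Lemma~\ref{lem:close}, although $c$ is free.
\end{proof}

For a cluster $Q$, Lemma~\ref{lem:cluster} leaves a deficit of up to $3$, to be covered by arcs that leave $Q$. A cycle in $N^+(Q)$ provides only two such arcs. If there were little more than these two, deleting one vertex of $Q$ and the heads of the remaining arcs would cut off the rest of $Q$, and this set can be chosen acyclic.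

\begin{lemma}\label{lem:leave}
Let $Q$ be a cluster, let $e^+(Q)$ be the number of arcs from $Q$ to $V\setminus Q$, and let $j$ be the number of arcs from $Q$ to $L^-$. Then $e^+(Q)\ge 3+\frac j2$.
\end{lemma}

\begin{proof}
The set $L^-$ is disjoint from $Q$. Let $k=e^+(Q)-j$ be the number of arcs from $Q$ to $V\setminus (Q\cup L^-)$.

As $Q$ is not out-dominating, Lemma~\ref{lem:cut}(ii) gives a directed cycle $Z$ in $D[N^+(Q)]$. At least two vertices of $Z$ lie outside $L^-$. Indeed, if $Z$ is a digon, it avoids $L^-$ by Lemma~\ref{lem:low}. If $Z$ has length at least $3$, then by the same lemma the predecessor on $Z$ of a vertex of $L^-$ is not in $L^-$; so at most half of the vertices of $Z$ are in $L^-$, and at least two are not. Each of these two vertices receives an arc from $Q$, so $k\ge2$.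

If $k\ge3$, then $e^+(Q)\ge 3+j$. If $k=2$ and $j\ge2$, then $e^+(Q)=2+j\ge3+\frac j2$. It remains to exclude $k=2$, $j\le1$. In this case the arcs leaving $Q$ are $q_1x$ and $q_2y$, where $x\ne y$ are the two vertices of $Z$ outside $L^-$ found above, and, if $j=1$, one more arc $cv$ with $v\in L^-$. Let $W=\{v\}$ if $j=1$ and $W=\emptyset$ if $j=0$.

If $q_1=q_2$, let $S=\{q_1\}\cup W$. This set is acyclic because $v$ lies in no digon.

If $q_1\neq q_2$, exchange the names of the arcs $q_1x$ and $q_2y$ if necessary so that $c\neq q_1$ when $j=1$, and let $S=\{q_1,y\}\cup W$. The only arc from $q_1$ that leaves $Q$ ends in $x\notin S$, so $q_1$ has no out-neighbor in $S$ and lies on no cycle of $D[S]$. The set $\{y\}\cup W$ is not a digon. So $S$ is acyclic.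

In both cases put $A=Q\setminus\{q_1\}$ and $B=V\setminus(Q\cup S)$. Then $A\ne\emptyset$ and $x\in B$. An arc from $A$ that leaves $Q$ is $cv$, or $q_2y$ when $q_2\ne q_1$, and so ends in $S$. There is no arc from $A$ to $B$, which contradicts Lemma~\ref{lem:cut}(i).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
For a cluster $Q$ let $j(Q)$, and for a free vertex $c$ let $j(c)$, be the number of arcs from it to $L^-$. The clusters and the free vertices partition $V$, and exactly $2|L^-|$ arcs end in $L^-$, so $\sum_Q j(Q)+\sum_{c}j(c)=2|L^-|$.

For a cluster $Q$, Lemmas~\ref{lem:cluster} and~\ref{lem:leave} give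
\[
  \sum_{v\in Q}\bigl(d^+(v)-3\bigr)=e(Q)+e^+(Q)-3|Q|\ \ge\ e^+(Q)-3\ \ge\ \tfrac12 j(Q).
\]
For a free vertex $c$ with $j(c)\ge1$, Lemma~\ref{lem:free} gives $d^+(c)-3\ge j(c)\ge\frac12j(c)$. For a free vertex $c$ with $j(c)=0$ we have $d^+(c)-3=-1$ if $c\in L^+$, and $d^+(c)-3\ge 0$ otherwise by Lemma~\ref{lem:cut}(iii). Summing over all clusters and free vertices,
\[
  m-3n=\sum_{v\in V}\bigl(d^+(v)-3\bigr)\ \ge\ \tfrac12\cdot 2|L^-|-|L^+|=|L^-|-|L^+|.
\]
Reversing all arcs preserves goodness, digons, the loss $\ell$, triangles, clusters, free vertices and dominating sets, and it exchanges $L^-$ and $L^+$. So also $m-3n\ge |L^+|-|L^-|$. The sum of the two inequalities is $2(m-3n)\ge0$.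
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
We use induction on $n$; the case $n=3$ is in Lemma~\ref{lem:small}. Let $D$ be good with $n\ge4$. If a vertex or a cluster is dominating, then $m\ge3n-3$ by Lemmas~\ref{lem:dom} and~\ref{lem:cluster}. If $D$ is not irreducible, choose $x\neq y$ not forming a digon with $\ell(x,y)\ge 3$. Then $D/\{x,y\}$ is good with $n-1$ vertices by Lemma~\ref{lem:identify}, so $m\ge 3(n-1)-3+\ell(x,y)\ge3n-3$. Otherwise Proposition~\ref{prop:key} gives $m\ge3n$.
\end{proof}

\section{The extremal digraph}\label{sec:extremal}

Equality in (a) can only come from a dominating vertex, from an identification of loss exactly $3$, or from a dominating cluster. We treat these in turn: the first forces $\vec C_n^*$, and the other two cannot occur without the first.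

\begin{lemma}\label{lem:hub}
Let $D$ be good with $n\ge4$ and $m=3n-3$. If some vertex $h$ is dominating, then $D\cong\vec C_n^*$.
\end{lemma}

\begin{proof}
By reversal let $h$ be out-dominating. By Lemma~\ref{lem:dom} with $Q=\{h\}$, every $v\ne h$ has outdegree $2$. As $n\ge 4$, such a $v$ is not out-dominating, so $N^+(v)$ is cyclic, that is, a digon.

Every $v\neq h$ sends an arc to $h$. Otherwise $N^+(v)=\{a,b\}$ with $a\leftrightarrow b$ and $a,b\neq h$. Then $N^+(a)=\{b,a'\}$ for some $a'$ with $b\leftrightarrow a'$, and so $N^+(b)=\{a,a'\}$. The set $N^+(\{a,b\})=\{a'\}$ is acyclic, so $\{a,b\}$ is out-dominating by Lemma~\ref{lem:cut}(ii), and $n=3$, a contradiction.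

Hence $h$ forms a digon with every other vertex, and in the strong digraph $D-h$ all outdegrees are $1$. So $D-h$ is a directed cycle.
\end{proof}

The next lemma reverses Example~\ref{ex:rim}. Splitting a rim vertex of $\vec C_{n-1}^*$ leaves the hub dominating; splitting the hub is impossible with only three extra arcs.

\begin{lemma}\label{lem:split}
Let $D$ be good with $n\ge5$, and let $x\ne y$ not form a digon. If $\ell(x,y)=3$ and $D/\{x,y\}\cong\vec C_{n-1}^*$, then $D$ has a dominating vertex.
\end{lemma}

\begin{proof}
Suppose that no vertex of $D$ is dominating, so that all out- and in-neighborhoods in $D$ are cyclic. Name the two vertices so that $yx$ is not an arc. Let $D'=D/\{x,y\}$ with identified vertex $z$. Arcs that avoid $x$ and $y$ are the same in $D$ and $D'$, and an out- or in-neighbor of $x$ or $y$ outside $\{x,y\}$ is an out- or in-neighbor, respectively, of $z$ in $D'$.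

\emph{Case 1: $z$ is a rim vertex.} Let $h$ be the hub and $z\to r_1\to\dots\to r_k\to z$ the rim of $D'$, where $k=n-3\ge2$. In $D'$ the in-neighbors of $z$ are $h,r_k$ and its out-neighbors are $h,r_1$. So $N^-(x)\subseteq\{h,r_k\}$, and $d^-(x)\ge2$ gives $h\to x$. Next, $N^-(y)\subseteq\{x,h,r_k\}$. Since $r_k\ne r_1$, there is no arc $xr_k$, so $\{x,r_k\}$ is acyclic; as $N^-(y)$ is cyclic, $h\to y$. Also $h\to r_i$ for all $i$. Thus $h$ is out-dominating in $D$, a contradiction.

\emph{Case 2: $z$ is the hub.} Then $C=D-\{x,y\}$ is a directed cycle of length $n-2\ge3$ with no further arcs, so the only cyclic subset of $V(C)$ is $V(C)$ itself. Since $yx$ is not an arc, the cyclic sets $N^+(y)$ and $N^-(x)$ are contained in $V(C)$, and therefore $N^+(y)=N^-(x)=V(C)$. Consequently $N^+(x)\cap N^+(y)=N^+(x)\setminus\{y\}$ and $N^-(x)\cap N^-(y)=N^-(y)\setminus\{x\}$, and with $\varepsilon=\varepsilon(x,y)$,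
\[
  3=\ell(x,y)=\varepsilon+\bigl(d^+(x)-\varepsilon\bigr)+\bigl(d^-(y)-\varepsilon\bigr)=d^+(x)+d^-(y)-\varepsilon .
\]
Both degrees are at least $2$, so $\varepsilon=1$, that is $x\to y$, and $d^+(x)=d^-(y)=2$. Write $N^-(y)=\{x,r\}$ with $r\in V(C)$. Let $s\ne r$ be a vertex of $C$ and $s^+$ its successor on $C$. Then $sy$ is not an arc, so $N^+(s)=\{s^+,x\}$; this set is cyclic, so $x\to s^+$. There are $n-3\ge2$ choices of $s$, with distinct successors, and $x\to y$. Hence $d^+(x)\ge3$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:nocluster}
Let $D$ be good and irreducible with $n\geq4$, $m=3n-3$ and no dominating vertex. Then no cluster is dominating.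
\end{lemma}

\begin{proof}
Suppose, using reversal, that the cluster $Q$ is out-dominating, and let $F=V\setminus Q$. By Lemmas~\ref{lem:dom} and~\ref{lem:cluster},
\[
  3n-3=m\ \ge\ e(Q)+3(n-|Q|)\ \ge\ 3n-3 .
\]
So $e(Q)=3|Q|-3$, and every $v\in F$ has outdegree $2$ and exactly one in-neighbor in $Q$. As $v$ is not dominating, $N^+(v)$ is a digon.

No vertex of $F$ lies in a digon. Suppose that $v\in F$ does, with $N^+(v)=\{a,b\}$ and $v\leftrightarrow a$. Then $v\leftrightarrow a\leftrightarrow b$ and $v\to b$, so $T=\{v,a,b\}$ is a triangle by Lemma~\ref{lem:close}. The cluster containing $T$ contains $v\notin Q$, so it is disjoint from $Q$, and $T\subseteq F$. All three vertices of $T$ have outdegree $2$, so no arc leaves $T$, although $T\neq V$ and $D$ is strong.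

It follows that for $v\in F$ the digon $N^+(v)$ is contained in $Q$. So there is no arc inside $F$, and every $v\in F$ has indegree $1$. By Lemma~\ref{lem:cut}(iii) this means $F=\emptyset$. Now $Q=V$ has at least four vertices and $e(Q)=3|Q|-3$, so Lemma~\ref{lem:cluster} gives a vertex $x$ such that $D-x$ is not strong. Then $\{x\}$ is an acyclic separator, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
The digraph $\vec C_n^*$ has $3n-3$ arcs. For the converse we use induction on $n$; the cases $n=3,4$ are in Lemma~\ref{lem:small}. Let $D$ be good with $n\ge5$ and $m=3n-3$. By Lemma~\ref{lem:hub} it suffices to show that $D$ has a dominating vertex. Suppose that it has none.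

If $D$ is not irreducible, let $x\neq y$ not form a digon with $\ell(x,y)\ge3$. The digraph $D/\{x,y\}$ is good by Lemma~\ref{lem:identify}, so part (a) gives $3n-3-\ell(x,y)\ge 3(n-1)-3$. Hence $\ell(x,y)=3$, the digraph $D/\{x,y\}$ has exactly $3(n-1)-3$ arcs, and it is isomorphic to $\vec C_{n-1}^*$ by induction. Lemma~\ref{lem:split} yields a dominating vertex, a contradiction.

If $D$ is irreducible, then no cluster is dominating by Lemma~\ref{lem:nocluster}, and Proposition~\ref{prop:key} gives $m\ge3n$, again a contradiction.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:range}]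
The first sentence is Theorem~\ref{thm:main} in contrapositive form. For the second, note that adding an arc $a$ to a good digraph $D$ keeps it good: a set $S$ that is acyclic in $D+a$ is acyclic in $D$, so $D-S$ is strong, and so is $(D+a)-S$. Starting from $\vec C_n^*$ and adding arcs one at a time, we obtain good digraphs on $n$ vertices with every number of arcs from $3n-3$ to $n(n-1)$. No smaller number occurs by Theorem~\ref{thm:main}(a), and no digraph on $n$ vertices has more than $n(n-1)$ arcs. For $n\ge4$ we have $n(n-1)-(3n-2)=n(n-4)+2>0$, so there is a good digraph with $3n-2$ arcs. It is not $\vec C_n^*$, and hence the bound $3n-3$ in the first sentence cannot be increased.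
\end{proof}

\begin{thebibliography}{1}
\bibitem{HR} Thilo Hartel and Dieter Rautenbach, \emph{Cyclic Neighborhoods in Digraphs}, arXiv:2607.26606 (2026).
\end{thebibliography}
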